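\title{A $\Sigma$-coperfect module without a perfect decomposition}

\begin{abstract}
Let $M$ be a module over an associative ring $A$, and let $R$ be its endomorphism ring. We consider the question whether the descending chain condition on cyclic $R$-submodules of $M^{(\omega)}$ forces $M$ to have a perfect decomposition, that is, a locally T-nilpotent decomposition into $A$-modules with local endomorphism rings. The answer is no: over every field we construct a counterexample $M$, generated by $\aleph_1$ elements, which is not even a direct sum of indecomposable modules. The answer is yes for direct sums of countably generated modules, so the cardinal $\aleph_1$ cannot be lowered.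
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be an associative ring, $M$ a left $A$-module, and $R=\operatorname{End}_A(M)$. The ring $R$ acts on $M$ from the left, and one may ask how far the $R$-module $M$ controls the direct sum decompositions of the $A$-module $M$.

An $R$-module is \emph{coperfect} if it satisfies the descending chain condition on cyclic submodules (equivalently, on finitely generated submodules). The module $M$ is \emph{$\Sigma$-coperfect} over $R$ if the countable direct sum $M^{(\omega)}$ is a coperfect $R$-module. A ring is \emph{local} if it is nonzero and its non-units form an ideal. A family $\{M_i\}_{i\in I}$ of $A$-modules is \emph{locally T-nilpotent} if for every sequence of indices $i_1,i_2,\dots\in I$, every sequence of non-isomorphisms $f_n\colon M_{i_n}\to M_{i_{n+1}}$ and every $x\in M_{i_1}$ there is $n\ge 1$ with $f_nf_{n-1}\cdots f_1(x)=0$. A \emph{perfect decomposition} of $M$ is a decomposition $M=\bigoplus_{i\in I}M_i$ in which all rings $\operatorname{End}_A(M_i)$ are local and the family $\{M_i\}$ is locally T-nilpotent. The following question is posed in \cite{PS}.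

\begin{quote}
\emph{Let $M$ be a module over an associative ring $A$, and assume that $M$ is $\Sigma$-coperfect over $R=\operatorname{End}_A(M)$. Does the $A$-module $M$ have a perfect decomposition?}
\end{quote}

Both conditions describe what happens to an element under an infinite sequence of maps. A descending chain of cyclic $R$-submodules of $M$ has the form $Rx\supset Rr_1x\supset Rr_2r_1x\supset\cdots$, and it stabilizes exactly when, from some point on, every step $r_n\cdots r_1x\mapsto r_{n+1}r_n\cdots r_1x$ can be undone by an endomorphism of $M$. An element of $M^{(\omega)}$ is a finite tuple of elements of $M$, so $\Sigma$-coperfectness asks for the same with finitely many elements at once. Local T-nilpotency says that non-isomorphisms between the summands eventually kill every element. Three examples show the two conditions side by side.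

\begin{example}\label{ex:first}
(a) Let $A$ be a field and $M\ne0$ a vector space. Then $M$ is a simple $R$-module, and a cyclic submodule of $M^{(\omega)}$ lies in some $M^n$, which has finite length. So $M$ is $\Sigma$-coperfect. A decomposition into lines is perfect, because a non-isomorphism between lines is zero.

(b) Let $A=\mathbb Z$ and let $M=\bigcup_jC_j$ be the Pr\"ufer $p$-group, where $C_j$ is its unique subgroup of order $p^j$. Every element of $M^{(\omega)}$ lies in a finite $R$-submodule $C_j^n$, so $M$ is $\Sigma$-coperfect. An injective endomorphism of $M$ has infinite image and is therefore onto, so the non-isomorphisms are the maps that kill $C_1$. They form an ideal, and each of them maps $C_j$ into $C_{j-1}$. Thus $M$, as a single summand, is a perfect decomposition of itself.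

(c) Let $A=\mathbb Z$ and $M=\bigoplus_{n\ge1}\mathbb Z/p^n$. The rings $\mathbb Z/p^n$ are local, but the embeddings $\mathbb Z/p\to\mathbb Z/p^2\to\cdots$ kill nothing, so this decomposition is not locally T-nilpotent. Let $x_n\in\mathbb Z/p^n$ be the image of a generator of $\mathbb Z/p$. Then $Rx_{n+1}\subset p^nM$ and $x_n\notin p^nM$, so the chain $Rx_1\supset Rx_2\supset\cdots$ is strictly descending.
\end{example}

Example \ref{ex:first}(c) is an instance of a general fact (Lemma \ref{lem:Tnil}): if $M$ is coperfect over $R$, then every decomposition of $M$ into modules with local endomorphism rings is locally T-nilpotent. So the question is whether such a decomposition exists at all. For a finitely generated $M$ the ring $R$ embeds in some $M^n$ as a left module, the chain condition makes $R$ semisimple modulo its radical, and idempotents can be lifted. One would guess that a limiting argument extends this to all $M$, and that the answer is yes. The limiting argument works for countably many generators and for no more.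

\begin{theorem}\label{thm:counter}
For every field $k$ there are a $k$-algebra $A$ and an $A$-module $M$ generated by $\aleph_1$ elements such that $M$ is $\Sigma$-coperfect over $R=\operatorname{End}_A(M)$, but $M$ is not a direct sum of indecomposable modules. In particular, $M$ is not a direct sum of modules with local endomorphism rings, and it has no perfect decomposition.
\end{theorem}

\begin{theorem}\label{thm:positive}
Let $M$ be a direct sum of countably generated $A$-modules. If $M$ is $\Sigma$-coperfect over $R=\operatorname{End}_A(M)$, then $M$ has a perfect decomposition.
\end{theorem}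

Thus the answer to the question is negative, and $\aleph_1$ is exactly the least cardinality of a generating set of a counterexample.

Both proofs look at $R$ through the annihilators of finite subsets of $M$, which we regard as neighborhoods of zero. The ring $R$ is complete with respect to them. It has an ideal $H$ that plays the role of a radical, and the issue is whether $R/H$ is again complete. For countably generated $M$ it is, by successive approximation, and a decomposition of $R/H$ into simple modules lifts to a decomposition of $M$ (Section \ref{sec:positive}). In the counterexample (Section \ref{sec:counter}) the ring $R$ is complete because no sequence is cofinal in $\omega_1$, while $R/H$ is the incomplete ring of almost constant functions on $\omega$. Section \ref{sec:prelim} contains the general facts used in both parts. The equivalence of the two chain conditions in the definition of a coperfect module is not needed: we verify the condition on finitely generated submodules in Theorem \ref{thm:counter} and use only the condition on cyclic submodules in Theorem \ref{thm:positive}.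

\section{Chain conditions and endomorphism rings}\label{sec:prelim}

Rings are associative with unit, except for the two auxiliary algebras $B$ and $V$ of Section \ref{sec:counter}, and modules are left modules. If $c$ is a non-unit of a local ring, then $1-c$ is a unit, since otherwise $1$ would lie in the ideal of non-units. Hence the only idempotents of a local ring are $0$ and $1$. A module is \emph{indecomposable} if it is nonzero and is not a direct sum of two nonzero submodules. For an idempotent $p\in R=\operatorname{End}_A(M)$ the image $pM$ is a direct summand of the $A$-module $M$, every direct summand arises in this way, and $\operatorname{End}_A(pM)=pRp$, a ring with unit $p$. A nonzero summand $pM$ is indecomposable if and only if $0$ and $p$ are the only idempotents of $pRp$. In particular, modules with local endomorphism rings are indecomposable.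

Submodules of coperfect modules are coperfect. So are quotients: a descending chain of cyclic submodules of $N/N'$ has generators $r_n\cdots r_1y$, and if $\tilde y\in N$ lifts $y$, then it is the image of the descending chain generated by the elements $r_n\cdots r_1\tilde y$.

\begin{lemma}\label{lem:Tnil}
Let $M=\bigoplus_iM_i$ with all rings $\operatorname{End}_A(M_i)$ local. If $M$ is coperfect over $R=\operatorname{End}_A(M)$, then the family $\{M_i\}$ is locally T-nilpotent.
\end{lemma}

\begin{proof}
Let $f_n\colon M_{i_n}\to M_{i_{n+1}}$ be non-isomorphisms and let $x\in M_{i_1}$. Extend $f_n$ by zero on the other summands to $g_n\in R$. The chain of the submodules $Rg_n\cdots g_1x$ stabilizes, so for some $n$ the element $y=g_n\cdots g_1x\in M_{i_{n+1}}$ satisfies $y=sg_{n+1}y$ with $s\in R$. Let $p$ be the projection onto $M_{i_{n+1}}$, and put $c=psf_{n+1}\in\operatorname{End}_A(M_{i_{n+1}})$. Then $cy=py=y$. If $c$ were a unit, $f_{n+1}$ would have the left inverse $c^{-1}ps$, and its nonzero image would be a direct summand of the indecomposable module $M_{i_{n+2}}$; then $f_{n+1}$ would be an isomorphism. So $c$ is a non-unit, $1-c$ is a unit, and $(1-c)y=0$ gives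 $y=0$.
\end{proof}

To build a counterexample it is easier to prescribe the ring $R$ and to recover $A$ and $M$ from it. For this we need to know which data make a ring an endomorphism ring. Let $\mathfrak B$ be a nonempty set of left ideals of a ring $R$. An element of $\varprojlim_{I\in\mathfrak B}R/I$ is a family of cosets $(r_I+I)_{I\in\mathfrak B}$ that is \emph{compatible}: $r_J-r_I\in I$ whenever $J\subset I$. Consider the conditions:
\begin{itemize}
\item[(B1)] for $I,I'\in\mathfrak B$ there is $J\in\mathfrak B$ with $J\subset I\cap I'$;
\item[(B2)] for $I\in\mathfrak B$ and $s\in R$ there is $J\in\mathfrak B$ with $Js\subset I$;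
\item[(B3)] the map $R\to\varprojlim_{I\in\mathfrak B}R/I$ is bijective.
\end{itemize}
If $\mathfrak B$ is taken as a base of neighborhoods of zero, then (B2) is the continuity of right multiplications and (B3) is completeness. The annihilators $\operatorname{Ann}_R(F)$ of the finite subsets $F$ of $M$ in $R=\operatorname{End}_A(M)$ have these properties: for (B2) take $J=\operatorname{Ann}_R(sF)$, and for (B3) note that a compatible family defines the $A$-linear map $m\mapsto r_{\operatorname{Ann}_R(m)}m$. Conversely, the three conditions are all that is needed.

\begin{proposition}\label{prop:realize}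
Let $\mathfrak B$ be a nonempty set of left ideals of a ring $R$ satisfying {\rm(B1)--(B3)}. Put $M=\bigoplus_{I\in\mathfrak B}R/I$ and $A=\operatorname{End}_R(M)$, and write $1_I=1+I\in R/I\subset M$. Then:
\begin{itemize}
\item[(a)] the natural map $R\to\operatorname{End}_A(M)$ is an isomorphism of rings;
\item[(b)] the elements $1_I$, $I\in\mathfrak B$, generate $M$ as an $A$-module;
\item[(c)] every finite subset of $M^{(\omega)}$ is annihilated by some $J\in\mathfrak B$.
\end{itemize}
\end{proposition}

\begin{proof}
Let $s\in R$ and $I\in\mathfrak B$, and choose $J\in\mathfrak B$ with $Js\subset I$ by (B2). Then $J$ annihilates $s+I\in R/I$. A finite subset of $M^{(\omega)}$ involves finitely many components of this form, so (c) follows from (B1). Moreover, $t+J\mapsto ts+I$ is a well-defined $R$-linear map $R/J\to R/I$. Extended by zero on the other summands, it is an element $a_{J,s,I}\in A$ that sends $1_J$ to $s+I$. This proves (b).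

If $r\in R$ acts on $M$ as zero, then $r1_I=0$ for all $I$, so $r\in\bigcap\mathfrak B$, which is zero by (B3). For surjectivity let $\varphi\in\operatorname{End}_A(M)$. The projection of $M$ onto $R/I$ lies in $A$, so $\varphi$ commutes with it, and $\varphi(1_I)=r_I+I$ for some $r_I\in R$. For $J\subset I$ in $\mathfrak B$, applying $\varphi$ to $a_{J,1,I}1_J=1_I$ gives $r_J+I=r_I+I$. So the family $(r_I+I)$ is compatible, and by (B3) there is $r\in R$ with $\varphi(1_I)=r1_I$ for all $I$. Both $\varphi$ and the action of $r$ are $A$-linear, so they agree by (b).
\end{proof}

\section{The counterexample}\label{sec:counter}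

\subsection{Almost constant functions}\label{sub:C}

Fix a field $k$. Let $C$ be the ring of functions $\omega\to k$ that are constant outside a finite set, and let $B\subset C$ be the ideal of finitely supported functions, so that $C=k1\oplus B$. Let $e_z\in B$ be the characteristic function of $\{z\}$. For a finite set $F\subset\omega$ put $U_F=\{b\in B:b|_F=0\}$. This is an ideal of $C$, and sending a function to its eventual value and its restriction to $F$ gives an isomorphism $C/U_F\cong k\times k^F$.

The ring $C$ has the defect that we want. An idempotent of $C$ outside $B$ has the form $1+b$, and it splits as $e_z+(1+b-e_z)$ for any $z$ outside the support of $b$. One can split off $e_0,e_1,\dots$ from $1$ one after another, but inside $C$ the process has no limit. There are two evident ways to feed $C$ into Proposition \ref{prop:realize}, and each fails.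

With $\mathfrak B=\{0\}$ the conditions (B1)--(B3) hold and $M=C$. But $M$ is not coperfect, because the chain of the ideals $C(1-e_0-\dots-e_n)$ is strictly descending.

With $\mathfrak B=\{U_F\}$ all quotients $C/U_F$ are finite-dimensional, so the chain condition costs nothing. But (B3) fails, since $\varprojlim C/U_F=k\times k^\omega$ is larger than $C$. In the completion the series $\sum_ze_z$ converges to $(0,1)$, and $1=(1,0)+\sum_ze_z$ is a convergent sum of idempotents that do not split further. The defect has disappeared.

We look for a ring $R$ that combines the two attempts. It should be complete, and it should have a quotient $R/H=C$ by an ideal of square zero in which the members of $\mathfrak B$ map onto the ideals $U_F$. To this end we give each $e_z$ many lifts $e_z\delta_x$, indexed by $x\in\omega_1$, and declare $e_z\delta_x$ to be small only when both $z$ and $x$ are large. A series $\sum_ze_z\delta_{x_z}$ could converge only if the sequence $(x_z)$ left every countable ordinal, and this is impossible.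

\subsection{The ring $R$ and its open left ideals}

Let $X=\omega_1$. As usual, a countable ordinal $\alpha$ is the subset $\{\beta:\beta<\alpha\}$ of $X$; every countable subset of $X$ is contained in a countable ordinal. Let $V=B^{(X)}$ be the $C$-module of finitely supported families $v=(v_x)_{x\in X}$ with $v_x\in B$. For $b\in B$ let $b\delta_x\in V$ be the family with $b$ in position $x$ and $0$ elsewhere. Put $\sigma(v)=\sum_xv_x\in B$ and define a product on $V$ by
\[
v\cdot w=\sigma(v)w,\qquad\text{that is,}\qquad (vw)_x=\sigma(v)w_x .
\]
Then $\sigma(vw)=\sigma(v)\sigma(w)$, hence $(vw)u=\sigma(v)\sigma(w)u=v(wu)$, and $V$ is an associative $k$-algebra without unit. Let $R=k\oplus V$ be obtained by adjoining a unit: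
\[
(\lambda+v)(\mu+w)=\lambda\mu+\lambda w+\mu v+\sigma(v)w .
\]
The map $\sigma$ extends to a surjective homomorphism of $k$-algebras $\sigma\colon R\to C$, $\lambda+v\mapsto\lambda1+\sigma(v)$. Let $H=\ker\sigma\subset V$. For $h\in H$ and $w\in V$ we have $hw=\sigma(h)w=0$. So $HV=0$, and in particular $H^2=0$.

For a countable ordinal $\alpha$ and a finite set $F\subset\omega$ put
\[
I_{\alpha,F}=\{v\in V:\ v_x=0\text{ for }x\in\alpha,\ \ v_x\in U_F\text{ for all }x\in X\},
\]
and let $\mathfrak B$ be the set of all $I_{\alpha,F}$. It has cardinality $\aleph_1$, and $I_{0,\varnothing}=V$. Each $I_{\alpha,F}$ is a $C$-submodule of $V$, and $rw=\sigma(r)w$ for $r\in R$ and $w\in V$, so $I_{\alpha,F}$ is a left ideal of $R$. The parameter $\alpha$ will give completeness. The parameter $F$ is forced by (B2): for $s=e_0\delta_0$ and any $x$ we have $(e_0\delta_x)s=s\notin I_{1,\varnothing}$, so no ideal $I_{\alpha,\varnothing}$ is mapped into $I_{1,\varnothing}$ by right multiplication with $s$.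

\begin{lemma}\label{lem:base}
The set $\mathfrak B$ satisfies {\rm(B1)--(B3)}, and $I_{\alpha,F}+H=\sigma^{-1}(U_F)$ for all $\alpha$ and $F$.
\end{lemma}

\begin{proof}
(B1) We have $I_{\alpha,F}\cap I_{\alpha',F'}=I_{\max(\alpha,\alpha'),F\cup F'}$.

(B2) Let $I=I_{\alpha,F}$ and $s=\lambda+w$ with $w\in V$. The union $G$ of the supports of the functions $w_x$ is finite. If $t\in J=I_{\alpha,F\cup G}$, then $\sigma(t)$ vanishes on $G$, so $tw=\sigma(t)w=0$ and $ts=\lambda t\in I$.

(B3) If $v\in\bigcap\mathfrak B$, then $v\in I_{x+1,\varnothing}$ gives $v_x=0$ for every $x$. So the map is injective. Let a compatible family be given. All members of $\mathfrak B$ lie in $V\in\mathfrak B$, so after subtracting a scalar the family consists of elements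
\[
u_{\alpha,F}\in V/I_{\alpha,F}=B^{(\alpha)}\oplus(B/U_F)^{(X\setminus\alpha)},
\]
and $u_{\alpha',F'}$ maps to $u_{\alpha,F}$ whenever $\alpha\le\alpha'$ and $F\subset F'$. For $x\in X$ let $v_x\in B$ be the $x$-component of $u_{\alpha,F}$ for a pair $(\alpha,F)$ with $x\in\alpha$. It does not depend on the pair, because two such pairs can both be compared with $(\max(\alpha,\alpha'),F\cup F')$. For each countable $\alpha$ the family $(v_x)_{x\in\alpha}$ is the $B^{(\alpha)}$-component of $u_{\alpha,\varnothing}$, so it has finite support. If $v=(v_x)_{x\in X}$ had infinite support, a countably infinite subset of the support would lie in some countable ordinal $\alpha$, which is a contradiction. Hence $v\in V$. The image of $v$ in $V/I_{\alpha,F}$ is $u_{\alpha,F}$. Indeed, the components at $x\in\alpha$ agree by definition. For $x\notin\alpha$ the element $u_{x+1,F}$ has $x$-component $v_x$ and maps to $u_{\alpha,F}$, so the $x$-component of $u_{\alpha,F}$ is $v_x+U_F$.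

For the last assertion, $\sigma(I_{\alpha,F})\subset U_F$ by definition. Conversely, pick $x\in X\setminus\alpha$. For $b\in U_F$ the element $b\delta_x$ lies in $I_{\alpha,F}$ and has $\sigma(b\delta_x)=b$. So $\sigma(I_{\alpha,F})=U_F$, which is the claim.
\end{proof}

\begin{remark}\label{rem:omega}
Uncountable cofinality is used only for (B3), and there it is needed. If $X$ is replaced by $\omega$ and $\alpha$ runs over the finite ordinals, the partial sums of $\sum_ze_z\delta_z$ are eventually constant modulo each $I_{\alpha,F}$. They define a compatible family with $v_z=e_z\neq0$ for all $z$, which does not come from $V$.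
\end{remark}

From now on let $M=\bigoplus_{I\in\mathfrak B}R/I$ and $A=\operatorname{End}_R(M)$. This is a $k$-algebra because $k$ is central in $R$. By Proposition \ref{prop:realize} and Lemma \ref{lem:base}, $\operatorname{End}_A(M)=R$ and $M$ is generated over $A$ by $\aleph_1$ elements.

\subsection{The chain condition}

The summand $R/I_{0,\varnothing}=R/V$ is one-dimensional. All other summands $R/I_{\alpha,F}$ are infinite-dimensional, by the formula for $V/I_{\alpha,F}$ above, so the chain condition needs an argument. The mechanism is visible in the first of them.

\begin{example}\label{ex:one}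
Let $\alpha=1=\{0\}$ and $F=\varnothing$, so that $I=\{v\in V:v_0=0\}$. Identify $R/I$ with $k\bar1\oplus B$ by sending $\lambda+v$ to $\lambda\bar1+v_0$. An element $v\in V$ acts by
\[
v\cdot\bar1=v_0,\qquad v\cdot b=\sigma(v)b\quad(b\in B).
\]
Over the subring $k\oplus B\delta_0\cong C$ this module is $C$ itself, with the strictly descending chain generated by the elements $\bar1-e_0-\dots-e_n$. Over $R$ the chain collapses. For $b\in B$ the element $h=b\delta_0-b\delta_1$ lies in $H$, and $h(\bar1+b')=b$ for every $b'\in B$. Hence every element outside $B$ generates all of $R/I$. An element $b'\in B$ generates $Cb'$, whose dimension is the size of the support of $b'$. So a cyclic submodule is either $R/I$ or finite-dimensional, and $R/I$ is coperfect.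
\end{example}

In the example $H(R/I)=B$: the ideal $H$ fills up all but a finite-dimensional part of the module, and it does so from every generator. In general a submodule $N$ is controlled in two layers, $N/HN$ and $HN$. Here $HN$ is the submodule of finite sums of products $hn$.

\begin{lemma}\label{lem:twolayers}
Let $R$ be a $k$-algebra, $H$ an ideal with $H^2=0$, and $Q$ an $R$-module such that $\dim_kN/HN<\infty$ for every finitely generated submodule $N\subset Q$. Then $Q$ satisfies the descending chain condition on finitely generated submodules.
\end{lemma}

\begin{proof}
Let $N_0\supset N_1\supset\cdots$ be finitely generated submodules. Since $N_0/HN_0$ is finite-dimensional, there is $l$ with $N_j+HN_0=N_l+HN_0$ for all $j\ge l$. Multiplying by $H$ gives $HN_l\subset HN_j+H^2N_0=HN_j$, so $HN_j=HN_l$ for $j\ge l$. Thus all $N_j$ with $j\ge l$ lie between $HN_l$ and $N_l$. Since $N_l/HN_l$ is finite-dimensional, the chain stabilizes.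
\end{proof}

\begin{proposition}\label{prop:coperfect}
The module $M$ is $\Sigma$-coperfect over $R$.
\end{proposition}

\begin{proof}
Let $N\subset M^{(\omega)}$ be generated by $n_1,\dots,n_t$. By Proposition \ref{prop:realize}(c) some $I_{\alpha,F}$ annihilates all $n_i$. The classes of the $n_i$ in $N/HN$ are annihilated by $I_{\alpha,F}+H$, so $N/HN$ is a quotient of $(R/(I_{\alpha,F}+H))^t$. By Lemma \ref{lem:base}, $R/(I_{\alpha,F}+H)\cong C/U_F$ has dimension $1+|F|$. Now apply Lemma \ref{lem:twolayers}.
\end{proof}

\subsection{No decomposition into indecomposables}

The splitting of idempotents of $C$ described in Section \ref{sub:C} lifts to $R$ explicitly.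

\begin{lemma}\label{lem:split}
If $p\in R$ is an idempotent with $p\notin V$, then $pRp$ contains an idempotent different from $0$ and $p$.
\end{lemma}

\begin{proof}
The image of $p$ in $R/V=k$ is a nonzero idempotent, so $p=1+w$ with $w\in V$. Choose $z\in\omega$ outside the supports of all $w_x$, and put $u=e_z\delta_0$. Then $u^2=e_zu=u$, $uw=e_zw=0$ and $wu=\sigma(w)e_z\delta_0=0$. Hence $pu=up=u$, so $u$ is an idempotent of $pRp$. It is nonzero, and $u\ne p$ because $u\in V$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:counter}]
By Proposition \ref{prop:coperfect} it remains to exclude a decomposition $M=\bigoplus_iM_i$ into indecomposable $A$-modules. Suppose there is one, with projections $p_i\in\operatorname{End}_A(M)=R$. The element $m=1_V\in R/V\subset M$ is nonzero and equals $\sum_ip_im$, so $p_im\ne0$ for some $i$. Since $p_im=p_i+V$, this means $p_i\notin V$. By Lemma \ref{lem:split} the ring $\operatorname{End}_A(M_i)=p_iRp_i$ has a nontrivial idempotent, so $M_i$ is decomposable. This is a contradiction. Modules with local endomorphism rings are indecomposable, so the last sentence of the theorem follows.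
\end{proof}

\section{Countably generated modules}\label{sec:positive}

\subsection{Reduction to one countably generated module}

\begin{lemma}\label{lem:summand}
If $M$ is $\Sigma$-coperfect over $R=\operatorname{End}_A(M)$ and $p\in R$ is an idempotent, then $pM$ is $\Sigma$-coperfect over $\operatorname{End}_A(pM)=pRp$.
\end{lemma}

\begin{proof}
Let $x\in(pM)^{(\omega)}\subset M^{(\omega)}$ and $s_1,s_2,\dots\in pRp$, and put $x_n=s_n\cdots s_1x$. The chain $(Rx_n)$ stabilizes, hence so does $(pRx_n)$. Since $x_n=px_n$, we have $pRx_n=pRp\,x_n$.
\end{proof}

\begin{proposition}\label{prop:countable}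
If $M$ is countably generated over $A$ and $\Sigma$-coperfect over $R=\operatorname{End}_A(M)$, then $M$ is a direct sum of modules with local endomorphism rings.
\end{proposition}

\begin{proof}[Proof of Theorem \ref{thm:positive} from Proposition \ref{prop:countable}]
Let $M=\bigoplus_jN_j$ with $N_j$ countably generated. By Lemma \ref{lem:summand} each $N_j$ is $\Sigma$-coperfect over its endomorphism ring. By Proposition \ref{prop:countable} each $N_j$, and hence $M$, is a direct sum of modules with local endomorphism rings. Since $M$ is a submodule of $M^{(\omega)}$, it is coperfect, and Lemma \ref{lem:Tnil} shows that this decomposition is perfect.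
\end{proof}

The rest of the section proves Proposition \ref{prop:countable}. Let $c_1,c_2,\dots$ generate $M$ over $A$ (repetitions are allowed), and put
\[
I_n=\operatorname{Ann}_R(c_1,\dots,c_n),\qquad R=I_0\supset I_1\supset I_2\supset\cdots .
\]
A left ideal of $R$ is \emph{open} if it contains some $I_n$. The shape of the argument can be seen in the case where nothing has to be lifted.

\begin{example}\label{ex:vector}
Let $A$ be a field and let $c_1,c_2,\dots$ be a basis of $M$. The map $r\mapsto(rc_1,rc_2,\dots)$ is an isomorphism of left $R$-modules $R\cong\prod_{j\ge1}M$ onto a product of simple modules, and $R/I_n\cong M^n$. Let $f_n\in R$ be the projection onto the span of the $c_j$ with $j>n$ that kills $c_1,\dots,c_n$. Right multiplication by $f_n$ is the projection of the product onto the factors with $j>n$. The idempotents $f_n$ decrease, $f_n\in I_n$, and $M=\bigoplus_n(f_{n-1}-f_n)M$ is the decomposition into the lines $Ac_n$.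
\end{example}

In general $R/I_n$ is semisimple only modulo its radical. We define an ideal $H$ that collects these radicals, show that $S=R/H$ is a product of simple modules as in the example, and lift the idempotents of $S$ to $R$ in such a way that they still tend to zero.

\subsection{Convergence in $R$}

Call a sequence $(r_n)$ in $R$ \emph{Cauchy} if for each $j$ one has $r_{n+1}-r_n\in I_j$ for all large $n$.

\begin{lemma}\label{lem:conv}
\begin{itemize}
\item[(a)] Finite intersections of open left ideals are open, $\operatorname{Ann}_R(m)$ is open for each $m\in M$, and $\bigcap_nI_n=0$.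
\item[(b)] If $I$ is open and $r\in R$, then $(I:r)=\{t\in R:tr\in I\}$ is an open left ideal.
\item[(c)] For a Cauchy sequence $(r_n)$ there is a unique $r=\lim r_n\in R$ such that for each $m\in M$ one has $rm=r_nm$ for all large $n$. If $L$ is an intersection of open left ideals and $r_n\in L$ for all large $n$, then $r\in L$.
\item[(d)] If $r_{l+1}-r_l\in I_l$ for all $l\ge n$, then $(r_l)$ is Cauchy and $\lim r_j-r_l\in I_l$ for all $l\ge n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The $I_n$ form a chain, which gives the first claim. If $m=\sum_{j\le n}a_jc_j$, then $rm=\sum_ja_jrc_j=0$ for $r\in I_n$. An element of all $I_n$ therefore kills $M$.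

(b) If $I\supset I_n$, then $(I:r)\supset\operatorname{Ann}_R(rc_1)\cap\dots\cap\operatorname{Ann}_R(rc_n)$, which is open by (a).

(c) By (a) the sequence $(r_nm)$ is eventually constant; call its value $rm$. The map $r$ is $A$-linear, as one sees by taking $n$ large for $m$, $m'$, $m+m'$ and $am$ at once. For each $j$ we have $r-r_n\in I_j$ for large $n$. So if $I\supset I_j$ contains $r_n$ for all large $n$, then $r\in I$.

(d) For $j\ge l\ge n$ the difference $r_j-r_l$ is a sum of elements of $I_l$. Apply (c) to the sequence $(r_j-r_l)_j$.
\end{proof}

\subsection{The radical $H$}

For a module $N$ let $\operatorname{rad}N$ be the intersection of its maximal submodules ($\operatorname{rad}N=N$ if there are none). We use the following standard facts. One has $\operatorname{rad}(N/\operatorname{rad}N)=0$. A nonzero cyclic module has a maximal submodule, by Zorn's lemma. If $K\subset N$, then $\operatorname{rad}K\subset\operatorname{rad}N$, because for $P$ maximal in $N$ the intersection $K\cap P$ is $K$ or is maximal in $K$. Submodules and quotients of semisimple modules (direct sums of simple modules) are semisimple, epimorphisms between semisimple modules split, and semisimple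 modules have zero radical.

\begin{lemma}\label{lem:top}
Let $I$ be an open left ideal and $N=R/I$. Then $N/\operatorname{rad}N$ is a finite direct sum of simple modules.
\end{lemma}

\begin{proof}
Let $I\supset I_n$. The module $R/I_n\cong R(c_1,\dots,c_n)\subset M^n\subset M^{(\omega)}$ is coperfect; this is where $\Sigma$-coperfectness, rather than coperfectness of $M$ alone, is used. Its quotient $K_0=N/\operatorname{rad}N$ is coperfect, cyclic, and has zero radical. Suppose that $K_j\subset K_0$ is a nonzero cyclic submodule. By the chain condition $K_j$ has a minimal nonzero cyclic submodule $T_j$, and $T_j$ is simple. Since $\operatorname{rad}K_j\subset\operatorname{rad}K_0=0$, some maximal submodule $K_{j+1}$ of $K_j$ does not contain $T_j$. Then $K_j=T_j\oplus K_{j+1}$, and $K_{j+1}\cong K_j/T_j$ is cyclic. The chain $K_0\supset K_1\supset\cdots$ is strictly descending, so it reaches $K_q=0$, and $K_0=T_0\oplus\dots\oplus T_{q-1}$.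
\end{proof}

For an open left ideal $I$ let $I^\sharp$ be the intersection of the maximal left ideals containing $I$, with $R^\sharp=R$. Thus $I^\sharp/I=\operatorname{rad}(R/I)$, and $R/I^\sharp$ is semisimple of finite length. We have $I_{n+1}^\sharp\subset I_n^\sharp$. Put
\[
H=\bigcap_{n\ge0}I_n^\sharp ,
\]
the intersection of all open maximal left ideals. For finitely generated $M$ one has $I_n=0$ for large $n$, all left ideals are open, and $H$ is the Jacobson radical of $R$.

\begin{lemma}\label{lem:H}
\begin{itemize}
\item[(a)] $H$ is a two-sided ideal, and $HN\subset\operatorname{rad}N$ whenever $N\cong R/I$ with $I$ open.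
\item[(b)] For $h\in H$ and $m\in M$ there is $n$ with $h^nm=0$. The element $1-h$ is invertible in $R$, and $0$ is the only idempotent in $H$.
\item[(c)] $H+I_n=I_n^\sharp$ for all $n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Let $P$ be an open maximal left ideal and $0\ne t=r+P\in R/P$. Then $\operatorname{Ann}_R(t)=(P:r)$ is open by Lemma \ref{lem:conv}(b), and it is maximal because $R/\operatorname{Ann}_R(t)\cong Rt=R/P$ is simple. So $H$ annihilates $R/P$. Conversely, an element that annihilates $R/P$ lies in $P$. Hence $H$ is the intersection of the annihilators of the modules $R/P$, which are two-sided ideals. The maximal submodules of $R/I$ are the $P/I$ with $P\supset I$ maximal, hence open, and $HR\subset P$ for each of them.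

(b) The chain $(Rh^nm)$ stabilizes, so for some $n$ the element $y=h^nm$ satisfies $Ry=Rhy\subset HRy$. Since $Ry\cong R/\operatorname{Ann}_R(y)$ with $\operatorname{Ann}_R(y)$ open, (a) gives $Ry\subset\operatorname{rad}(Ry)$. So $Ry$ has no maximal submodule, and $y=0$. It follows that the partial sums $u_n=1+h+\dots+h^n$ form a Cauchy sequence. Its limit $u$ is inverse to $1-h$, since for large $n$ both $u(1-h)m$ and $(1-h)um$ equal $(1-h^{n+1})m=m$. If $h=h^2$, then $hm=h^nm=0$ for all $m$.

(c) First, $I_{l+1}^\sharp+I_l=I_l^\sharp$ for all $l$. The left side $L$ is contained in the right side. The module $R/L$ is a quotient of $R/I_{l+1}^\sharp$, so it is semisimple and has zero radical. Thus $L$ is an intersection of maximal left ideals, each of which contains $I_l$, and so $L\supset I_l^\sharp$.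

Now let $r_n\in I_n^\sharp$. Choose inductively $r_{l+1}\in I_{l+1}^\sharp$ with $r_{l+1}-r_l\in I_l$ for $l\ge n$. By Lemma \ref{lem:conv}(d) the limit $r$ satisfies $r-r_l\in I_l\subset I_l^\sharp$, so $r\in I_l^\sharp$ for all $l\ge n$. Hence $r\in H$ and $r_n=r-(r-r_n)\in H+I_n$. The inclusion $H+I_n\subset I_n^\sharp$ holds by definition.
\end{proof}

\subsection{Idempotents of $S=R/H$}

Part (c) of Lemma \ref{lem:H} says that the images of the $I_n$ in $S=R/H$ have the semisimple quotients $S_n=R/I_n^\sharp=R/(H+I_n)$. These are left $S$-modules. To recover $S$ from them we need completeness of $S$, and this is the step that fails in the counterexample.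

\begin{lemma}\label{lem:S}
The map $S\to\varprojlim_nS_n$ is an isomorphism. There are idempotents $g_0=1,g_1,g_2,\dots$ in $S$ such that
\begin{itemize}
\item[(i)] $g_mg_n=g_{\max(m,n)}$;
\item[(ii)] $g_n\in(H+I_n)/H$;
\item[(iii)] for $m<n$ the element $g_m-g_n$ is a finite (possibly empty) sum of orthogonal idempotents $\varepsilon\in S$ with $\varepsilon S\varepsilon$ a division ring.
\end{itemize}
\end{lemma}

\begin{proof}
The map is injective because $\bigcap_nI_n^\sharp=H$. An element of the limit is given by $r_n\in R$ with $r_{n+1}-r_n\in H+I_n$. Put $r_0'=r_0$. If $r_n'\in r_n+H$ is chosen, then $r_{n+1}-r_n'=h+t$ with $h\in H$ and $t\in I_n$, and we put $r_{n+1}'=r_{n+1}-h$. Then $r'_{n+1}-r'_n\in I_n$, and by Lemma \ref{lem:conv}(d) the limit $r$ satisfies $r-r_n\in H+I_n$ for all $n$. So the map is surjective.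

The modules $S_n$ are semisimple of finite length, and $S_0=0$. Let $K_n$ be the kernel of $S_n\to S_{n-1}$. Splitting these epimorphisms one after another, we obtain isomorphisms $S_n\cong K_1\oplus\dots\oplus K_n$ under which $S_n\to S_{n-1}$ forgets the last component. Hence $S\cong\prod_{n\ge1}K_n$ as left $S$-modules, and $\ker(S\to S_n)=(H+I_n)/H$ corresponds to $\prod_{l>n}K_l$. Write each $K_n$ as a finite direct sum of simple modules $T_{n,j}$.

An endomorphism $\pi$ of the left module $S$ is right multiplication by $\pi(1)$, and $\pi\mapsto\pi(1)$ is additive and reverses products. Let $g_n$ and $\varepsilon_{n,j}$ be the values at $1$ of the projections onto $\prod_{l>n}K_l$ and onto $T_{n,j}$. These projections commute, so the relations between them hold for the idempotents as well: (i) holds, the $\varepsilon_{n,j}$ are orthogonal, and $g_m-g_n=\sum_{m<l\le n}\sum_j\varepsilon_{l,j}$. Property (ii) holds because $g_n$ lies in the image of its projection. Finally, for $\varepsilon=\varepsilon_{n,j}$ the module $S\varepsilon\cong T_{n,j}$ is simple, so $\operatorname{End}_S(S\varepsilon)$ is a division ring by Schur's lemma, and $\varepsilon S\varepsilon$ is its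 opposite ring.
\end{proof}

\subsection{Lifting idempotents}

The ideal $H$ need not be nil (in Example \ref{ex:first}(b) multiplication by $p$ is not nilpotent), but by Lemma \ref{lem:H}(b) the powers of its elements tend to zero. This suffices for lifting an idempotent by iteration. We use the polynomial $q(t)=3t^2-2t^3$, which fixes $0$ and $1$ and has vanishing derivative there, so that each step squares the error $t^2-t$. All iterates are polynomials in the initial element without constant term, and this keeps the lift in any prescribed open left ideal and corner ring.

\begin{lemma}\label{lem:lift}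
Let $a\in R$ with $h=a^2-a\in H$. Then there is an idempotent $e\in R$ with $e-a\in H$ such that $e\in I$ for every open left ideal $I\ni a$, and $e\in fRf$ for every idempotent $f$ with $a\in fRf$.
\end{lemma}

\begin{proof}
From $q=t^2(3-2t)$ and $q-1=-(t-1)^2(2t+1)$ we get
\[
q^2-q=(t^2-t)^2(2t-3)(2t+1),\qquad q-t=(t^2-t)(1-2t).
\]
Put $a_0=a$ and $a_{n+1}=q(a_n)$, and let $\mathbb Z[a]$ be the commutative subring generated by $a$. By induction $a_n\in\mathbb Z[a]a$ and $a_n^2-a_n\in\mathbb Z[a]h^{2^n}$, and then $a_{n+1}-a_n\in\mathbb Z[a]h^{2^n}$. By Lemma \ref{lem:H}(b), $h^{2^n}\in I_j$ for large $n$, so $(a_n)$ is Cauchy. Let $e=\lim a_n$. Given $m\in M$, take $n$ so large that $em=a_nm$, $e(em)=a_n(em)$ and $h^{2^n}m=0$. Then $e^2m=a_n^2m=a_nm=em$. So $e^2=e$.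

Each $a_n-a$ lies in $\mathbb Z[a]h\subset H$, and $H$ is an intersection of open left ideals, so $e-a\in H$ by Lemma \ref{lem:conv}(c). If $a\in I$, then $a_n\in\mathbb Z[a]a\subset I$ for all $n$, so $e\in I$. If $a\in fRf$, then $a_n=fa_nf$ for all $n$, and for large $n$ we have $em=a_nm=fa_n(fm)=fefm$.
\end{proof}

Lifting the idempotents $\varepsilon$ of Lemma \ref{lem:S} one at a time gives orthogonal idempotents $d_1,d_2,\dots$ in $R$, but gives no reason why the summands $d_iM$ should exhaust $M$. For this the remainders must tend to zero. So we first lift the $g_n$, with control. To make the lifts decrease, the next lift must lie in $fRf$, where $f$ is the previous one. The difficulty is that $I_n$ is only a left ideal, so $b\in I_n$ does not imply $fbf\in I_n$. Passing to a subsequence of the $g_n$ repairs this.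

\begin{lemma}\label{lem:f}
There are integers $0=k_0<k_1<\cdots$ and idempotents $f_0=1,f_1,f_2,\dots$ in $R$ such that $f_n$ lifts $g_{k_n}$ and $f_n\in f_{n-1}Rf_{n-1}\cap I_n$ for $n\ge1$.
\end{lemma}

\begin{proof}
Suppose $k_{n-1}$ and $f=f_{n-1}$ are constructed. By Lemma \ref{lem:conv}(b) the ideal $(I_n:f)$ is open, so there is $k_n>k_{n-1}$ with $I_{k_n}f\subset I_n$. By Lemma \ref{lem:S}(ii) there is $b\in I_{k_n}$ lifting $g_{k_n}$. Put $a=fbf$. Then $bf\in I_n$, so $a\in fRf\cap I_n$, and $a$ lifts $g_{k_{n-1}}g_{k_n}g_{k_{n-1}}=g_{k_n}$. In particular $a^2-a\in H$. Let $f_n$ be the idempotent given by Lemma \ref{lem:lift}.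
\end{proof}

\begin{proof}[Proof of Proposition \ref{prop:countable}]
By Lemma \ref{lem:f}, $f_mf_n=f_{\max(m,n)}$. Hence the elements $e_n=f_{n-1}-f_n$, $n\ge1$, are orthogonal idempotents, and $1-e_1-\dots-e_n=f_n\in I_n$. Each $m\in M$ is killed by $I_n$ for large $n$, so $m=e_1m+\dots+e_nm$. Therefore $M=\bigoplus_{n\ge1}e_nM$.

Fix $n$. The idempotent $e_n$ lifts $g_{k_{n-1}}-g_{k_n}=\varepsilon_1+\dots+\varepsilon_q$, with $\varepsilon_i$ as in Lemma \ref{lem:S}(iii). We construct orthogonal idempotents $d_1,\dots,d_q\in e_nRe_n$ lifting $\varepsilon_1,\dots,\varepsilon_q$. Given $d_1,\dots,d_{i-1}$, the element $f'=e_n-d_1-\dots-d_{i-1}$ is an idempotent of $e_nRe_n$ that is orthogonal to them and lifts $\varepsilon_i+\dots+\varepsilon_q$. If $b\in R$ lifts $\varepsilon_i$, then so does $f'bf'$, and Lemma \ref{lem:lift} gives an idempotent $d_i\in f'Rf'$ lifting $\varepsilon_i$. At the end $e_n-d_1-\dots-d_q$ is an idempotent in $H$, so it is $0$ by Lemma \ref{lem:H}(b). Thus $e_nM=d_1M\oplus\dots\oplus d_qM$.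

It remains to show that $dRd=\operatorname{End}_A(dM)$ is local when the idempotent $d$ lifts an $\varepsilon$ with $\varepsilon S\varepsilon$ a division ring. The map $dRd\to\varepsilon S\varepsilon$ is surjective with kernel $dRd\cap H=dHd$. This is a proper ideal, so it consists of non-units. For $h\in dHd$ the element $1-h$ has an inverse $u\in R$ by Lemma \ref{lem:H}(b). Since $d$ commutes with $1-h$, it commutes with $u$, and $du$ is inverse to $d-h=d(1-h)$ in $dRd$. If $x\in dRd\setminus dHd$, choose $y\in dRd$ whose image is inverse to the image of $x$. Then $xy$ and $yx$ lie in $d+dHd$ and are units, so $x$ is a unit. Hence the non-units of $dRd$ form the ideal $dHd$.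
\end{proof}

\begin{remark}\label{rem:compare}
Countability enters through successive approximation along the chain $(I_n)$, in Lemmas \ref{lem:H}(c), \ref{lem:S} and \ref{lem:f}. It is instructive to follow these steps for the ring $R$ of Section \ref{sec:counter}, with the ideals $I_{\alpha,F}$ in place of $I_n$. Every maximal left ideal $P$ contains $\ker\sigma$: otherwise $P$ would contain an element $1-h$ with $h^2=0$, which is a unit. Since $C/U_F\cong k\times k^F$ is semisimple, Lemma \ref{lem:base} gives $I_{\alpha,F}^\sharp=\sigma^{-1}(U_F)=\ker\sigma+I_{\alpha,F}$. The intersection of these ideals is $\ker\sigma$, so the two meanings of $H$ agree, and the analogues of Lemmas \ref{lem:top} and \ref{lem:H} hold. The proof breaks at Lemma \ref{lem:S}: the ring $S=C$ is a proper subring of $\varprojlim_FC/U_F=k\times k^\omega$.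
\end{remark}

\begin{thebibliography}{9}

\bibitem{PS}
Leonid Positselski, Jan Stovicek,
\emph{Topologically semisimple and topologically perfect topological rings},
arXiv:1909.12203 (2019).

\end{thebibliography}
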